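# Admissible sequences on a tree, and extensions of subspaces of $l_1$ by $C[0,1]$

Conventions: Banach spaces are real, $B_Z$ is the closed unit ball of $Z$, $\mathbb N=\{1,2,\dots\}$, and "subspace" means closed subspace unless we say "linear".

## 1. Admissible sequences, their tree, and a compact space of branches

At each time $k=1,2,\dots$ we name a set $F_k$ of earlier times. The whole proof turns on one rule about how often earlier times may be named again.

**Definition 1 (admissible sequence).** A finite or infinite sequence of sets $F_1,F_2,\dots$ with $F_k\subset\{0,\dots,k-1\}$ is *admissible* if for all integers $0\le p<q<s$, with $s$ at most the length of the sequence, at most one $l\in\{0,\dots,p\}$ belongs to both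
$$F_{p+1}\cup\dots\cup F_q\qquad\text{and}\qquad F_{q+1}\cup\dots\cup F_s .$$

So we cut time into a past $\{0,\dots,p\}$ and two consecutive windows $(p,q]$ and $(q,s]$; only one element of the past may be named in both windows. Initial segments of admissible sequences are admissible.

Here are three small cases. If no index is ever named twice, the sequence is admissible. If $F_4=F_5=\{2,3\}$, the sequence is not admissible: take $p=3$, $q=4$, $s=5$, and both $2$ and $3$ are named in both windows. Finally let the length be $8$, with
$$F_4=\{2,3\},\qquad F_7=\{5,6\},\qquad F_8=\{3,5\},\qquad\text{all other }F_k=\emptyset. \tag{1.1}$$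
The only indices named twice are $3$ (at times $4$ and $8$) and $5$ (at times $7$ and $8$). For $3$ to count we need $3\le p<4$, so $p=3$. For $5$ to count we need $5\le p<7$. These exclude each other, so (1.1) is admissible. We shall meet this pattern again in Section 7.

**Definition 2 (the tree $T$ and the space $K$).** $T$ is the set of all finite sequences $t=((F_1,n_1),\dots,(F_h,n_h))$, $h=|t|\ge0$, with $n_k\in\mathbb N$ and $(F_k)$ admissible, ordered by extension. $K$ consists of $T$ together with all infinite sequences all of whose initial segments lie in $T$.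

The set $T$ is countable. For $u\in K$, $|u|\in\{0,1,\dots,\infty\}$ is its length, $u|p$ its initial segment of length $p$, and $F_k(u)$ its $k$-th set. The root is $\emptyset$. The integers $n_k$ carry no combinatorial information; they let every node have infinitely many successors with the same set $F$, and these successors will converge to the node.

**The topology of $K$.** Identify $u\in K$ with the indicator function of $\{t\in T:t\le u\}$. Then $K$ becomes the set of all subsets of $T$ that contain $\emptyset$, are downward closed, and are chains. Each of these conditions restricts at most two coordinates at a time, so $K$ is a closed subset of $\{0,1\}^T$. As $T$ is countable, $K$ is compact and metrizable.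

For $t\in T$ the set $\{u\in K:u\ge t\}$ is open (and closed), since it is given by one coordinate. A basic neighbourhood of $t$ in $\{0,1\}^T$ requires finitely many $s\le t$ to satisfy $s\le u$, and finitely many $s\not\le t$ to satisfy $s\not\le u$. The first requirement holds for all $u\ge t$. As to the second, if $u\ge t$ and $s\le u$, then $s,t$ are comparable, and $s\not\le t$ forces $s>t$; so only nodes $s>t$ matter. Hence the sets
$$\{u\ge t:\ u\not\ge s\ \text{ for all } s\in B\},\qquad B\text{ a finite set of nodes }s>t,$$
form a base of open neighbourhoods of $t$. If $m$ is larger than the integer in the first pair beyond $t$ of every $s\in B$, then no $u\ge t^\frown(F,n)$ with $n\ge m$ lies above any $s\in B$. We record this: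

for every neighbourhood $U$ of $t\in T$ there is $m$ such that
$$U\ \text{contains every}\ u\in K\ \text{with}\ u\ge t^\frown(F,n)\in T,\ n\ge m. \tag{1.2}$$

**Naming indicators.** For $u\in K$ and $l\le p\le q\le|u|$ with $p$ finite, put
$$c^l_{p,q}(u)=\begin{cases}1&\text{if } l\in F_k(u)\text{ for some finite }k\text{ with }p<k\le q,\\0&\text{otherwise.}\end{cases}$$
So $c^l_{p,q}(u)=1$ says that $l$ is named in the window $(p,q]$ along $u$. In particular $c^l_{p,p}=0$.

## 2. Extensions by $C[0,1]$, and which subspaces of $l_1$ admit non-split ones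

The space $K$ and the indicators $c^l_{p,q}$ are for building a short exact sequence $0\to C(K)\to E\to M\to0$, with $M$ a certain subspace of $l_1$, that does not split. Let us recall the terms.

**Definition 3.** An exact sequence of Banach spaces $0\to Y\xrightarrow{j}E\xrightarrow{q}X\to0$ (bounded linear operators, the kernel of each arrow equal to the image of the preceding one) is an *extension* of $X$ by $Y$. It *splits* if $j(Y)$ is complemented in $E$, equivalently if $q$ has a bounded linear right inverse, equivalently if $j$ has a bounded linear left inverse. We write $\operatorname{Ext}(X,Y)=0$ if every extension of $X$ by $Y$ splits.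

(If $s$ is a right inverse of $q$, then $\mathrm{id}-sq$ is a projection onto $j(Y)$; following it by $j^{-1}$ on $j(Y)$ gives a left inverse of $j$. If $L$ is a left inverse of $j$, then $jL$ is a projection onto $j(Y)$, and $q$ restricted to $\ker jL$ is an isomorphism onto $X$, whose inverse is a right inverse of $q$.)

Kalton proved that a separable $X$ with $\operatorname{Ext}(X,C[0,1])=0$ must have the strong Schur property, which is recalled in Theorem 2. The question we answer is posed in connection with Jesus M. F. Castillo, Yolanda Moreno, "Extensions by spaces of continuous functions", arXiv:math/0410256 (2004): is $\operatorname{Ext}(M,C[0,1])=0$ for every closed subspace $M$ of $l_1$? The answer is no.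

**Theorem 1.** Let $M$ be a closed subspace of $l_1$ with $l_1/M\cong c_0$. Then $\operatorname{Ext}(M,C[0,1])\ne0$.

Such $M$ exist, because every separable Banach space is a quotient of $l_1$.

**Theorem 2.** Let $M\subset l_1$ be closed with $\operatorname{Ext}(M,C[0,1])=0$. Then $l_1/M$ has the strong Schur property, i.e. there is $c>0$ such that for all $\delta>0$, every sequence $(x_n)\subset B_{l_1/M}$ with $\|x_n-x_m\|\ge\delta$ $(n\ne m)$ has a subsequence with $\|\sum a_jx_{n_j}\|\ge c\,\delta\sum|a_j|$ for all finitely supported $(a_j)$. In particular $\operatorname{Ext}(M,C[0,1])\ne0$ whenever $l_1/M$ fails the Schur property.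

The Schur property says that weakly null sequences are norm null. The space $c_0$ fails both properties: its unit vectors $e_n$ are weakly null, and they are $1$-separated with $\|\sum_{j\le n}e_{n_j}\|=1$, so no $c>0$ works. In $l_1$ the unit vectors are $2$-separated and satisfy $\|\sum a_je_j\|=\frac12\cdot2\sum|a_j|$.

**The easy subspaces.** Recall the lifting property of $l_1$: if $q:E\to X$ is onto and $\tau:l_1\to X$ is bounded, there is a bounded $s:l_1\to E$ with $qs=\tau$. (By the open mapping theorem choose a bounded sequence $y_n\in E$ with $qy_n=\tau e_n$ and put $s(a)=\sum a_ny_n$.) Now let $M$ be complemented in $l_1$, with projection $\Pi:l_1\to M$, and let $q:E\to M$ be the quotient map of an extension. Lift $\Pi$ to $s:l_1\to E$ with $qs=\Pi$; then $s|_M$ is a right inverse of $q$. So $\operatorname{Ext}(M,Y)=0$ for every $Y$. This covers $M=l_1$, finite-dimensional $M$, and $M$ of finite codimension, so a counterexample must be uncomplemented. The $M$ of Theorem 1 is uncomplemented: a complement would be a copy of $c_0$ in $l_1$, impossible since $l_1$ has the Schur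 property and $c_0$ does not.

## 3. Systems in the quotient space

Both theorems will follow from one statement, whose hypothesis collects what the construction uses of $Z=l_1/M$.

**Definition 4.** A *system* in a separable space $Z$ consists of $x_n\in Z$, $x_n^*\in Z^*$ $(n\in\mathbb N)$ and pairwise disjoint infinite sets $N_1,N_2,\dots\subset\mathbb N$ such that, for some $A\ge1$:

* (S1) $\|x_n\|\le1$, $\|x_n^*\|\le A$;
* (S2) $x_n^*(x_m)=\delta_{nm}$;
* (S3) the linear space $Z_0=\{z\in Z:\ x_n^*(z)\ne0\text{ for only finitely many }n\}$ is dense in $Z$;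
* (S4) if $b\in\mathbb N$, $\kappa\in Z^*$, $\|\kappa\|\le b$, then $\{n\in N_b:|\kappa(x_n)|\ge\frac12\}$ is finite.

**Theorem 3.** If $Z$ is separable and has a system, and $M\subset l_1$ is closed with $l_1/M\cong Z$, then $\operatorname{Ext}(M,C[0,1])\ne0$.

**Example (the system of $c_0$; Theorem 1 follows from Theorem 3).** In $c_0$ take the unit vectors, the coordinate functionals and any partition of $\mathbb N$ into infinite sets $N_b$. Then $A=1$, $Z_0=c_{00}$ is dense, and (S4) holds because $\kappa(e_n)\to0$ for every $\kappa\in c_0^*$.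

In contrast, the unit vectors of $l_1$ with their coordinate functionals satisfy (S1)–(S3) but not (S4): $\kappa(a)=\sum a_n$ has norm $1$ and $\kappa(e_n)=1$ for all $n\in N_1$.

Weak nullity gives (S4) at once for all norms. The bookkeeping with different sets $N_b$ is needed only for Theorem 2, where we have sequences that are "weakly null up to a small error", with the error chosen according to $b$. A listener interested in Theorem 1 may think of $c_0$ throughout.

Sections 4–7 prove Theorem 3; Section 8 deduces Theorem 2.

## 4. Replacing $C[0,1]$ by $C(K)$ and choosing the presentation of $Z$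

**Step 1 ($C(K)$ in place of $C[0,1]$).** This step lets us work with a compact space of our own making. Let $K$ be any nonempty compact metrizable space. We claim: if $\operatorname{Ext}(M,C[0,1])=0$, then $\operatorname{Ext}(M,C(K))=0$.

Let $\Delta$ be the Cantor set. Composing with the projection $K\times\Delta\to K$ embeds $C(K)$ in $C(K\times\Delta)$, and restricting to $K\times\{\text{point}\}$ is a left inverse. Since $K\times\Delta$ is uncountable, compact and metrizable, $C(K\times\Delta)\cong C[0,1]$ by Milutin's theorem. So there are bounded $\iota:C(K)\to C[0,1]$ and $P:C[0,1]\to C(K)$ with $P\iota=\mathrm{id}$.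

Let $0\to C(K)\xrightarrow{j}E\xrightarrow{q}M\to0$ be exact. Form the pushout
$$E'=(C[0,1]\oplus E)/D,\qquad D=\{(\iota g,-jg):g\in C(K)\}.$$
$D$ is closed, because $j$ is an isomorphism onto the closed space $j(C(K))$ and $\iota j^{-1}$ is bounded there. Put $j'(f)=[(f,0)]$, $q'[(f,y)]=qy$ and $i'(y)=[(0,y)]$. The map $j'$ is injective, since $(f,0)=(\iota g,-jg)$ forces $g=0$ and $f=0$; the map $q'$ is well defined and onto, with $q'j'=0$; and if $q'[(f,y)]=0$, then $y=jg$ for some $g$ and $[(f,jg)]=[(f+\iota g,0)]\in j'(C[0,1])$. So $0\to C[0,1]\to E'\to M\to0$ is an extension, and $i'j=j'\iota$. By assumption $j'$ has a bounded left inverse $L$. Put $I=Li':E\to C[0,1]$. Then $Ij=Lj'\iota=\iota$, so $PIj=P\iota=\mathrm{id}$, and $PI$ is a left inverse of $j$.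

**Step 2 (independence of the quotient map).** This step lets us choose one convenient quotient map onto $Z$. Let $\pi,\pi':l_1\to Z$ be onto with kernels $M,M'$. We claim $\operatorname{Ext}(M,Y)=0$ iff $\operatorname{Ext}(M',Y)=0$.

Let $Q=\{(a,b)\in l_1\oplus l_1:\pi a=\pi'b\}$. The second projection $Q\to l_1$ is onto, as $\pi$ is onto; its kernel is $\{(a,0):a\in M\}\cong M$; and it has a right inverse by the lifting property. So $Q\cong M\oplus l_1$, and by symmetry $Q\cong M'\oplus l_1$. It remains to see that $\operatorname{Ext}(X\oplus l_1,Y)=0$ iff $\operatorname{Ext}(X,Y)=0$.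

Suppose $\operatorname{Ext}(X,Y)=0$ and let $q:E\to X\oplus l_1$ be onto with kernel $\cong Y$. The restriction $q^{-1}(X\oplus0)\to X$ is an extension of $X$ by $Y$, so it has a right inverse $s_1$. The lifting property gives $s_2:l_1\to E$ with $qs_2(y)=(0,y)$. Then $(x,y)\mapsto s_1(x)+s_2(y)$ is a right inverse of $q$.

Conversely, suppose $\operatorname{Ext}(X\oplus l_1,Y)=0$ and let $q:E\to X$ be onto with kernel $\cong Y$. Then $q\oplus\mathrm{id}:E\oplus l_1\to X\oplus l_1$ has kernel $\cong Y$, hence a right inverse $\sigma$, and $x\mapsto\mathrm{pr}_E\,\sigma(x,0)$ is a right inverse of $q$.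

**Step 3 (the presentation).** We want a quotient map for which finitely supported relations are dense in the kernel. Fix a system in $Z$. By (S2), $x_n\in Z_0$. Choose a countable $D\subset Z_0$ dense in $Z$, and let $Z_{00}\subset Z_0$ be the $\mathbb Q$-span of $\{x_n\}\cup D$. Put
$$\Gamma=Z_{00}\cap B_Z .$$
It is countably infinite, dense in $B_Z$, and contains all $x_n$. Let $\pi:\ell_1(\Gamma)\to Z$, $\pi(\delta_z)=z$. It has norm $\le1$. It is onto: given $z\in B_Z$, choose successively $z_1,z_2,\dots\in\Gamma$ with $\|z-\sum_{k\le n}2^{1-k}z_k\|\le2^{-n}$; this is possible because $2^{n}$ times the remainder after $n$ terms lies in $B_Z$, so it can be approximated by a $z_{n+1}\in\Gamma$ within $\frac12$. Then $z=\pi(\sum2^{1-k}\delta_{z_k})$. Let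
$$M=\ker\pi,\qquad M_0=\{a\in M:a\text{ finitely supported}\}.$$

*$M_0$ is dense in $M$.* Given $a\in M$ and $\varepsilon>0$, pick a finitely supported $a'$ with rational coefficients and $\|a-a'\|<\varepsilon$. Then $\zeta=\pi a'\in Z_{00}$ and $\|\zeta\|=\|\pi(a'-a)\|<\varepsilon$. Pick a rational $\rho\in(0,\varepsilon)$ with $\|\zeta\|\le\rho$. Then $\zeta/\rho\in\Gamma$, so $a'-\rho\,\delta_{\zeta/\rho}\in M_0$, and this vector is within $2\varepsilon$ of $a$.

By Steps 1 and 2, Theorem 3 is proved once we produce, for this $M$ and for the $K$ of Section 1, a non-split extension of $M$ by $C(K)$.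

**Step 4 (placing the system on the tree).** Fix an injection $\nu:T\to\mathbb N$ such that $\nu(t)\in N_b$ whenever $|t|\ge1$ and the first integer $n_1$ of $t$ equals $b$. For instance, put $\nu(\emptyset)=\min N_1$ and map, for each $b$, the countably many nodes with $n_1=b$ injectively into $N_b\setminus\{\nu(\emptyset)\}$. Write $x_t=x_{\nu(t)}$ and $x^*_t=x^*_{\nu(t)}$. For $z\in Z_0$ put $z_t=x_t^*(z)$. The set $\operatorname{supp}z=\{t\in T:z_t\ne0\}$ is finite, and $|z_t|\le A\|z\|$.

## 5. The functions $\varphi_u$ and the extension they define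

An operator $\bar S:M\to\ell_\infty(K)/C(K)$ gives an extension of $M$ by $C(K)$,
$$E=\{(a,f)\in M\oplus\ell_\infty(K):\bar Sa=f+C(K)\},\qquad j(g)=(0,g),\qquad q(a,f)=a. \tag{5.1}$$
Indeed $E$ is closed, $q$ is onto, and $\ker q=\{0\}\oplus C(K)$. A right inverse of $q$ has the form $a\mapsto(a,Ra)$, where $R:M\to\ell_\infty(K)$ is a bounded linear lifting of $\bar S$. So we need a bounded $\bar S$ without a bounded linear lifting.

We look for $\bar S$ induced by a linear $S:M_0\to\ell_\infty(K)$, $(Sa)(u)=\sum_za_z\varphi_u(z)$, with functions $\varphi_u$ on $Z_0$. If $\varphi_u$ is linear in $z$, then $(Sa)(u)=\varphi_u(\pi a)=0$. If $\varphi_u$ is bounded on $\Gamma$ uniformly in $u$, then $S$ itself is bounded into $\ell_\infty(K)$ and extends to a lifting $R$. So $\varphi_u$ must be neither.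

**Definition 5.** For $z\in Z_0$ and $u\in K$ let $r(z,u)=\max\{p\le|u|:p<\infty,\ u|p\in\operatorname{supp}z\}$ and
$$\varphi_u(z)=-\sum_{l\le r}c^l_{r,|u|}(u)\,z_{u|l},\qquad r=r(z,u);\qquad\varphi_u(z)=0\ \text{ if there is no such }p.$$
For $a\in M_0$ put $(Sa)(u)=\sum_za_z\varphi_u(z)$.

In words: follow $u$ to the last node $u|r$ at which $z$ is not zero, look at which earlier (or equal) times are named *after* time $r$, and add up the coordinates of $z$ there. As $|\varphi_u(z)|\le\sum_t|z_t|$ independently of $u$, we have $Sa\in\ell_\infty(K)$, and $S$ is linear. The nonlinearity sits in $r$ alone.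

*A computation.* In $c_0$ let $|u|=3$ with $F_1=\{0\}$, $F_2=\emptyset$, $F_3=\{1\}$, and $z=x_{u|0}+x_{u|1}$, so $\|z\|=1$. Then $r(z,u)=1$ and $\varphi_u(z)=-(c^0_{1,3}+c^1_{1,3})=-1$, whereas $\varphi_u(x_{u|0})=-c^0_{0,3}=-1$ and $\varphi_u(x_{u|1})=-c^1_{1,3}=-1$. For $a=\delta_z-\delta_{x_{u|0}}-\delta_{x_{u|1}}\in M_0$ we get $(Sa)(u)=-1+1+1=1$.

Which sequences $(F_k)$ should the tree admit? There are two natural choices, and both fail. (Any rule that passes to initial segments gives a tree and a compact $K$ exactly as in Section 1.)

*Admitting all sequences: $\bar S$ is unbounded.* Work in $c_0$. Let $i$ be a node of length $r+1$ with $F_1=\dots=F_r=\emptyset$ and $F_{r+1}=\{0,\dots,r\}$, and let $v=i^\frown(\{0,\dots,r\},n)$. Put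
$$z=\sum_{l\le r}x_{i|l},\qquad z'=z+x_i,\qquad a=\delta_{z'}-\delta_z-\delta_{x_i}\in M_0,\qquad\|a\|=3 .$$
At $i$ we have $\varphi_i(z')=0=\varphi_i(x_i)$, since $c^l_{r+1,r+1}=0$, and $\varphi_i(z)=-(r+1)$. At $v$ we have $\varphi_v(z')=-(r+1)=\varphi_v(z)$ and $\varphi_v(x_i)=-c^{r+1}_{r+1,r+2}=0$. So $(Sa)(i)=r+1$ and $(Sa)(v)=0$. By (1.2), $v\to i$ as $n\to\infty$; hence $\operatorname{dist}(Sa,C(K))\ge(r+1)/2$ while $\|a\|=3$. The damage is done by the $r+1$ indices named in both windows $(r,r+1]$ and $(r+1,r+2]$.

*Admitting only sequences in which no index is named twice: $\bar S=0$.* Under this rule $c^l_{l,|u|}=c^l_{l,r}+c^l_{r,|u|}$ for $l\le r$, so with $r=r(z,u)$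
$$\varphi_u(z)=-\sum_{l}c^l_{l,|u|}(u)\,z_{u|l}+\sum_{l\le r}c^l_{l,r}(u)\,z_{u|l},$$
where the first sum may run over all finite $l\le|u|$, as $z_{u|l}=0$ for $l>r$. The first sum is linear in $z$ and contributes nothing to $Sa$. The second depends only on $r$ and $u|r$, and for fixed $z$ these are constant near each $u$, as the first paragraph of the proof of Lemma 1 shows. So $Sa$ is locally constant, hence continuous. Then $\bar S=0$ and the extension splits.

So indices have to be named repeatedly, but not many at once. Admissibility, "at most one common index", lies between the two, and it is enough for boundedness.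

**Lemma 1.** For $a\in M_0$, every $u\in K$ has an open neighbourhood $V$ with $|(Sa)(v)-(Sa)(u)|\le A\|a\|$ for $v\in V$. Hence $\operatorname{dist}(Sa,C(K))\le A\|a\|$.

**Proof, choice of $V$.** Near $u$ we want nothing to change up to some time $k$, and $\operatorname{supp}z$ not to be met after time $k$. Let $B=\bigcup_{a_z\ne0}\operatorname{supp}z$, a finite set, and $H=\max(\{0\}\cup\{|s|:s\in B\})$. If $|u|<\infty$, put $k=|u|$ and $V=\{v\ge u:v\not\ge s\ \forall s\in B,\ s>u\}$. If $|u|=\infty$, choose a finite $k\ge H$ so large that for all $l\le r\le H$: if $l\in F_j(u)$ for some $j>r$, then this happens for some $j$ with $r<j\le k$; put $V=\{v\ge u|k\}$. Let $v\in V$. In both cases $v|k=u|k$. If $a_z\ne0$, then $\{p:v|p\in\operatorname{supp}z\}=\{p:u|p\in\operatorname{supp}z\}\subset[0,k]$: in the first case a node $v|p$ with $p>k$ is $>u$ and $\le v$, hence not in $B$; in the second case nodes of length $>k\ge H$ are not in $B$. So $r(z,v)=r(z,u)=:r\le k$, or both are undefined. Moreover $c^l_{r,|u|}(u)=c^l_{r,k}(v)$ for $l\le r$, trivially if $k=|u|$ and by the choice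 of $k$ if $|u|=\infty$.

**Proof, the jump is linear up to a bounded error.** Let $r$ be defined. An index is named in $(r,|v|]$ iff it is named in $(r,k]$ or in $(k,|v|]$, so $c^l_{r,|v|}=c^l_{r,k}+c^l_{k,|v|}-c^l_{r,k}c^l_{k,|v|}$, all at $v$. Hence
$$\varphi_v(z)-\varphi_u(z)=-\sum_{l\le r}c^l_{k,|v|}(v)\,z_{v|l}+\sum_{l\le r}c^l_{r,k}(v)\,c^l_{k,|v|}(v)\,z_{v|l}. \tag{5.2}$$
The second sum has at most one nonzero term. If $r=k$ or $k=|v|$ it has none, because $c^l_{k,k}=0$. If $r<k<|v|<\infty$ this is admissibility with $(p,q,s)=(r,k,|v|)$. If $|v|=\infty$, apply admissibility with $(r,k,s)$ for all finite $s>k$: the sets of common indices increase with $s$ and each has at most one element, so their union has at most one. Therefore the second sum is at most $\max_t|z_t|\le A\|z\|\le A$ in absolute value.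

In the first sum we may let $l$ run up to $k$, because $z_{v|l}=0$ for $r<l\le k$. So it equals $-\Lambda_v(z)$, where
$$\Lambda_v(z)=\sum_{l\le k}c^l_{k,|v|}(v)\,x^*_{v|l}(z)$$
is linear in $z$ and is the same functional for all $z$ with $a_z\ne0$. If $r$ is undefined, then $\varphi_v(z)=\varphi_u(z)=0$ and $\Lambda_v(z)=0$. As $\sum_za_zz=\pi a=0$,
$$(Sa)(v)-(Sa)(u)=-\Lambda_v\Big(\sum_za_zz\Big)+\theta=\theta,\qquad|\theta|\le A\|a\|.$$

**Proof, distance to $C(K)$.** Take a finite subcover $V_{u_1},\dots,V_{u_N}$ of $K$ by such neighbourhoods and a subordinate partition of unity $(p_i)$. Then $g=\sum p_i\,(Sa)(u_i)\in C(K)$, and $|(Sa)(v)-g(v)|\le\sum p_i(v)|(Sa)(v)-(Sa)(u_i)|\le A\|a\|$. $\square$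

By Lemma 1 and the density of $M_0$ in $M$, the map $a\mapsto Sa+C(K)$ extends to a bounded operator $\bar S:M\to\ell_\infty(K)/C(K)$, and (5.1) is an extension of $M$ by $C(K)$. It remains to show that it does not split.

## 6. Inequalities along the tree forced by a splitting

Suppose that (5.1) splits. Then there is a linear $R:M\to\ell_\infty(K)$ with $\|R\|\le\lambda<\infty$ and $Sa-Ra\in C(K)$ for all $a\in M_0$. For each $u\in K$, the functional $a\mapsto(Ra)(u)$ on $M$ extends by Hahn–Banach to $\ell_1(\Gamma)$: there is $\rho_u\in\ell_\infty(\Gamma)$ with $\|\rho_u\|\le\lambda$ and $(Ra)(u)=\sum_za_z\rho_u(z)$ for $a\in M$. Put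
$$w_u(s)=\varphi_u(x_s)-\rho_u(x_s)\quad(u\in K,\ s\in T),\qquad C=4\lambda+2 .$$

**Step 1 (continuity at a node as a norm bound).** We translate "$Sa-Ra$ is continuous at $i$" into a bound for one functional on a finite-dimensional space. For $i\in T$ let $X_i=\operatorname{span}\{x_{i|l}:l\le|i|\}$; these vectors are linearly independent by (S2). For $i\le u\in K$ let $\kappa_{iu}\in X_i^*$ be given by
$$\kappa_{iu}(x_{i|l})=c^l_{|i|,|u|}(u)+w_u(i|l)-w_i(i|l),\qquad l\le|i|. \tag{6.1}$$

**Lemma 2.** For each $i\in T$ there is a neighbourhood $U_i$ of $i$, consisting of $u\ge i$, with $\|\kappa_{iu}\|\le C$ for $u\in U_i$.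

**Proof.** First we find finitely many test vectors. Rational combinations $z$ of the $x_{i|l}$ with $z_i\ne0$ are dense in $X_i$. Cover the unit sphere of $X_i$ by finitely many balls of radius $\frac14$ with centers $e$ on the sphere, and approximate each $\frac78e$ within $\frac18$ by such a $z$. The resulting finite set $D_i$ lies in $B_Z$, hence in $\Gamma\cap X_i$, and every point of the unit sphere of $X_i$ is within $\frac14+\frac18+\frac18=\frac12$ of $D_i$. So $\|\kappa\|\le\max_{D_i}|\kappa|+\frac12\|\kappa\|$, i.e. $\|\kappa\|\le2\max_{D_i}|\kappa|$, for $\kappa\in X_i^*$.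

Now let $z=\sum_lz_lx_{i|l}\in D_i$. By (S2), $z_{i|l}=z_l$. The vector $a=\delta_z-\sum_lz_l\delta_{x_{i|l}}$ lies in $M_0$, so
$$u\mapsto(Sa-Ra)(u)=\varphi_u(z)-\rho_u(z)-\sum_lz_l\,w_u(i|l)$$
is continuous; for $u\ge i$ close to $i$ it differs from its value at $i$ by at most $1$. For $u\ge i$ we have $r(z,u)=|i|$, since $z_i\ne0$ and $\operatorname{supp}z\subset\{i|l:l\le|i|\}$. So $\varphi_u(z)=-\sum_lc^l_{|i|,|u|}(u)z_l$ and $\varphi_i(z)=0$. The difference of the values at $u$ and at $i$ is therefore
$$-\sum_lc^l_{|i|,|u|}(u)z_l-\sum_lz_l\big(w_u(i|l)-w_i(i|l)\big)-\rho_u(z)+\rho_i(z)=-\kappa_{iu}(z)-\rho_u(z)+\rho_i(z).$$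
Thus $|\kappa_{iu}(z)|\le1+2\lambda$ for $u\ge i$ near $i$. Intersecting the neighbourhoods over the finite set $D_i$ gives $\|\kappa_{iu}\|\le2(1+2\lambda)=C$. $\square$

**Step 2 (runs).** We now restrict to chains in $T$ along which Lemma 2 applies to every pair of nodes. By (1.2) choose $m_i$ such that all $u\ge i^\frown(F,n)\in T$ with $n\ge m_i$ lie in $U_i$.

**Definition 6.** A *run* is a finite or infinite chain $\emptyset=t_0<t_1<\cdots$ in $T$ with $t_k=t_{k-1}{}^\frown(F_k,n_k)$, $n_k\ge m_{t_{k-1}}$, $F_1=\emptyset$, $n_1\ge C$.

A run ending at $t_h$ can be prolonged by any $F_{h+1}$ for which $(F_1,\dots,F_{h+1})$ is admissible. Along a run write $w^l_q=w_{t_q}(t_l)$, and, for $l\le p\le q$, $c^l_{pq}=1$ if $l\in F_{p+1}\cup\dots\cup F_q$ and $c^l_{pq}=0$ otherwise. Let $\kappa_{pq}=\kappa_{t_pt_q}$, so that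
$$\kappa_{pq}(x_{t_l})=c^l_{pq}+w^l_q-w^l_p\quad(l\le p<q),\qquad\|\kappa_{pq}\|\le C, \tag{6.2}$$
the bound because $t_q\ge t_p{}^\frown(F_{p+1},n_{p+1})$ with $n_{p+1}\ge m_{t_p}$, so $t_q\in U_{t_p}$. The numbers in (6.2) depend only on the nodes up to $t_q$, so we may look at them before we choose $F_{q+1}$.

Put $d^l(q)=w^l_q-w^l_l$ for $q\ge l$. Applying $\kappa_{lq}$ to $x_{t_l}$, where $\|x_{t_l}\|\le1$, gives $|c^l_{lq}+d^l(q)|\le C$, hence
$$-C-1\le d^l(q)\le C\qquad(l<q). \tag{6.3}$$

**Step 3 (small sets).** Next we describe when naming a set of indices forces some $w^l$ to drop. Fix $t_1$. Let $\mathcal F$ be the family of finite sets $\mathcal A\subset\{t\in T:t\ge t_1\}$ for which there is $\kappa\in Z^*$, $\|\kappa\|\le C$, with $|\kappa(x_s)|\ge\frac12$ for all $s\in\mathcal A$. It is hereditary and contains $\emptyset$. It has two properties.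

(6.4) *If $p<q$ and $L\subset\{1,\dots,p\}$ with $\{t_l:l\in L\}\notin\mathcal F$, then some $l\in L$ has $|c^l_{pq}+w^l_q-w^l_p|<\frac12$.* Indeed, extend $\kappa_{pq}$ to $Z$ with the same norm $\le C$. Since $\{t_l:l\in L\}\notin\mathcal F$, the extension cannot be $\ge\frac12$ in absolute value on all $x_{t_l}$, $l\in L$.

(6.5) *No infinite set $\{s_1,s_2,\dots\}\subset\{t\ge t_1\}$ has all its finite subsets in $\mathcal F$.* Otherwise for each $k$ the set of $\kappa\in C\,B_{Z^*}$ with $|\kappa(x_{s_j})|\ge\frac12$ for $j\le k$ is nonempty; these sets are weak\* closed and decreasing, so by weak\* compactness there is $\kappa$ with $\|\kappa\|\le C\le n_1$ and $|\kappa(x_{s_k})|\ge\frac12$ for all $k$. The $\nu(s_k)$ are distinct elements of $N_{n_1}$, because all $s_k\ge t_1$ have first integer $n_1$. This contradicts (S4) with $b=n_1$.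

*The case of $c_0$.* Here $c_0^*=l_1$, so $\|\kappa\|\le C$ and $|\kappa(x_s)|\ge\frac12$ on $\mathcal A$ force $|\mathcal A|/2\le C$; conversely, half the sum of the coordinate functionals shows that $|\mathcal A|\le2C$ suffices. So $\mathcal A\notin\mathcal F$ iff $|\mathcal A|\ge g$, where $g=\lfloor2C\rfloor+1$.

## 7. Nested blocks that force the same index to drop many times

If we name a set $L$ with $\{t_l:l\in L\}\notin\mathcal F$ at time $p+1$ and look at $q\ge p+1$, then (6.4) gives an $l\in L$ with $|1+w^l_q-w^l_p|<\frac12$, so $d^l$ has dropped by more than $\frac12$ between $p$ and $q$. By (6.3), $d^l$ stays in an interval of length $2C+1$. So if one and the same $l$ drops often enough, we have a contradiction.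

The first thing to try is to name the same $L$ again and again. By pigeonhole, some $l\in L$ would drop many times. But naming $L$ twice in succession, when it has at least two elements, breaks admissibility, just as with $F_4=F_5=\{2,3\}$. We may rename only a single $l$ of $L$, and of course we choose one that has just dropped. Now another obstacle appears: a single node $\{t_l\}$ may lie in $\mathcal F$ (in $c_0$ it does), and then naming it forces nothing. The way out is to collect one such winner from each of several successive groups, until the winners together are not in $\mathcal F$, and then name all the winners at once. One of them drops a second time. Iterating this over groups of groups forces third and higher drops, and the nested structure keeps the sequence admissible.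

**The procedures.** Procedures $\mathcal B_m$, $m\ge1$, prolong a run from a time $p\ge1$ (current node $t_p$). At each step the integer $n_k$ is any number $\ge m_{t_{k-1}}$.

* $\mathcal B_1$: prolong with empty sets through $t_{p+1},t_{p+2},\dots$ until the first $e'>p$ with $\{t_{p+1},\dots,t_{e'}\}\notin\mathcal F$. Then make one more step $e=e'+1$ with $F_e=\{p+1,\dots,e'\}$.
* $\mathcal B_{m+1}$: set $e_0=p$. Carry out $\mathcal B_m$ started at $e_0$, ending at $e_1$, then $\mathcal B_m$ started at $e_1$, ending at $e_2$, and so on, until the first $n\ge1$ such that $\{t_{l_1},\dots,t_{l_n}\}\notin\mathcal F$ for *every* choice $l_a\in F_{e_a}$ $(a\le n)$. Then make one more step $e=e_n+1$ with $F_e=\{l_1,\dots,l_n\}$, where $l_a\in F_{e_a}$ is chosen so that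
$$|1+w^{l_a}_{e_n}-w^{l_a}_{e_a-1}|<\tfrac12. \tag{7.1}$$

The rule asks for "every choice" because we do not control which index in $F_{e_a}$ drops. If $\mathcal B_m$ started at $p$ ends at $e$, the interval $(p,e]$ of integers is a *block of rank $m$*; it has end $e$ and end set $F_e\subset(p,e)$. The blocks of rank $m$ used in an execution of $\mathcal B_{m+1}$ are the *immediate subblocks* of the resulting block. They are pairwise disjoint intervals. That (7.1) can be satisfied, and that everything terminates, is part of Lemma 4. Lemma 3 uses only $l_a\in F_{e_a}$.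

*The case of $c_0$.* Since $\mathcal A\notin\mathcal F$ iff $|\mathcal A|\ge g$, procedure $\mathcal B_1$ makes $g$ empty steps and one more, and $\mathcal B_{m+1}$ runs $\mathcal B_m$ exactly $g$ times and makes one more step. So blocks of rank $m$ have length $L_m$ with $L_1=g+1$ and $L_{m+1}=gL_m+1$. To see the pattern, pretend $g=2$ and start $\mathcal B_2$ at time $1$: steps $2,3$ are empty, $F_4=\{2,3\}$; steps $5,6$ are empty, $F_7=\{5,6\}$; then $F_8$ consists of one element of $\{2,3\}$ and one of $\{5,6\}$, for instance $\{3,5\}$. This is (1.1).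

**Lemma 3.** At every moment of a (possibly unfinished) execution of $\mathcal B_m$ started at time $1$ (with $F_1=\emptyset$), the sequence $F_1,F_2,\dots$ is admissible.

**Proof, the block structure.** "Block" means completed block. The calls of the procedures form a tree of calls: two calls either lie one within the other or are disjoint in time. From this we read off the following facts.

* (i) Any two blocks are nested or disjoint intervals. Different blocks have different ends, since a block ends strictly later than each of its immediate subblocks.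
* (ii) Each block is an immediate subblock of at most one block. If one block is properly contained in another, they are joined by a chain of blocks, each an immediate subblock of the next. Consequently, if $D\subsetneq D^*$ are blocks, then $D$ is an immediate subblock of a unique block $D^+$, and $D^+\subset D^*$.
* (iii) $F_k\ne\emptyset$ only if $k$ is the end of a block, and that block contains $F_k$.
* (iv) If $D$ is an immediate subblock of $D'$, with ends $d<d'$, then $F_{d'}\cap D$ consists of exactly one element, and it lies in $F_d$. Indeed $F_{d'}=\{l_1,\dots,l_n\}$ with $l_a\in F_{e_a}$, the set $F_{e_a}$ lies in the $a$-th immediate subblock, and these subblocks are disjoint.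

**Proof, one repeated index.** We locate the pair of blocks responsible for a repetition. Let $l\le p<k_1\le q<k_2\le s$ with $l\in F_{k_1}\cap F_{k_2}$. By (iii), the blocks with ends $k_1$ and $k_2$ both contain $l$. So they are nested, and there is a chain $D_1\subset\dots\subset D_g$, $g\ge2$, each an immediate subblock of the next, with ends $k_1=d_1<\dots<d_g=k_2$ (this $g$ has nothing to do with the $c_0$ example). Since $l\in D_1\subset D_{g-1}$ and $l\in F_{d_g}$, the unique element of $F_{d_g}\cap D_{g-1}$ is $l$, and $l\in F_{d_{g-1}}$ by (iv). Going down the chain, $l\in F_{d_h}$ for all $h$. Let $h$ be maximal with $d_h\le q$. As $d_1=k_1\le q<k_2=d_g$, we have $1\le h<g$, and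
$$\{l\}=F_{d_{h+1}}\cap D_h,\qquad d_h\le q<d_{h+1}. \tag{7.2}$$
As $l\in D_h$ and $l\le p<k_1\le d_h$, and $D_h$ is an interval with end $d_h$, we have $p\in D_h$.

**Proof, no second repeated index.** Suppose $l'\le p$ also belongs to both unions for the same $p<q<s$. In the same way it yields blocks $D'_{h'}\subset D'_{h'+1}$ with ends $d'_{h'}\le q<d'_{h'+1}$, with $\{l'\}=F_{d'_{h'+1}}\cap D'_{h'}$ and $p\in D'_{h'}$. The blocks $D_h$ and $D'_{h'}$ both contain $p$, so they are nested. If $D_h\subsetneq D'_{h'}$, then $D_{h+1}=(D_h)^+\subset D'_{h'}$ by (ii), so $d_{h+1}\le d'_{h'}\le q$, contradicting (7.2). By symmetry, $D'_{h'}\subsetneq D_h$ is impossible too. So $D_h=D'_{h'}$, hence $D_{h+1}=D'_{h'+1}$ by (ii), and $l=l'$ by (7.2). $\square$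

The argument applies to the sequence including the set about to be named, so every step of the procedures leads to a node of $T$.

**Lemma 4.** Every execution of $\mathcal B_m$, as part of an execution started at time $1$, can be carried out and terminates. If the resulting block is $(p,e]$, then $\{t_l:l\in F_e\}\notin\mathcal F$ (in particular $F_e\ne\emptyset$) and
$$d^l(e-1)\le C-\tfrac{m-1}2\qquad(l\in F_e). \tag{7.3}$$

**Proof for $m=1$.** If $\mathcal B_1$ never stopped, all finite subsets of $\{t_{p+1},t_{p+2},\dots\}$ would be in $\mathcal F$, against (6.5). By the stopping rule $\{t_l:l\in F_e\}\notin\mathcal F$. For $l\in F_e$: $d^l(e-1)=0\le C$ if $l=e-1$, and $d^l(e-1)\le C$ by (6.3) if $l<e-1$.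

**Proof for $m\to m+1$, termination.** Each inner execution of $\mathcal B_m$ terminates by the induction hypothesis, with $F_{e_a}\ne\emptyset$. Suppose the repetition of $\mathcal B_m$ never stopped. Then for each $n$ there is a choice $(l_1,\dots,l_n)\in\prod_{a\le n}F_{e_a}$ with $\{t_{l_a}\}_{a\le n}\in\mathcal F$. As $\mathcal F$ is hereditary, initial segments of such choices are again such choices; as the $F_{e_a}$ are finite, König's lemma gives an infinite choice $(l_a)$ with all finite subsets of $\{t_{l_a}\}$ in $\mathcal F$. The $l_a$ are distinct because they lie in disjoint blocks. This contradicts (6.5). So the repetition stops at some $n$.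

**Proof for $m\to m+1$, the winners and their drop.** We show that (7.1) can be satisfied. For $a\le n$ apply (6.4) with $p=e_a-1$, $q=e_n$, $L=F_{e_a}$; this is allowed, since $\{t_l:l\in F_{e_a}\}\notin\mathcal F$ by the induction hypothesis. For $l\in F_{e_a}$ we have $c^l_{e_a-1,e_n}=1$, because $l$ is named at time $e_a$. So there is $l_a\in F_{e_a}$ satisfying (7.1). For it $w^{l_a}_{e_n}-w^{l_a}_{e_a-1}<-\frac12$, and by (7.3) for rank $m$
$$d^{l_a}(e_n)<d^{l_a}(e_a-1)-1+\tfrac12\le C-\tfrac{m-1}2-\tfrac12=C-\tfrac m2 .$$
With $e=e_n+1$ this is (7.3) for rank $m+1$. Finally $\{t_{l_a}\}_{a\le n}\notin\mathcal F$ by the stopping rule, which covers every choice. $\square$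

**End of the proof of Theorem 3.** Choose $m>4C+4$. Make the first step with $F_1=\emptyset$ and $n_1\ge\max(m_\emptyset,C)$, and execute $\mathcal B_m$ from time $1$, ending at $e$. By (6.4) with $p=e-1$, $q=e$, $L=F_e$ there is $l\in F_e$ with $|1+w^l_e-w^l_{e-1}|<\frac12$. So, by (7.3),
$$d^l(e)<d^l(e-1)-\tfrac12\le C-\tfrac m2<-C-1 .$$
This contradicts (6.3). Hence the extension (5.1) does not split, and by Section 4 Theorem 3 is proved. With the system of $c_0$ in Section 3, Theorem 1 follows, and the answer to the question is negative. $\blacksquare$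

## 8. Quotients without the strong Schur property have systems

To deduce Theorem 2 we produce a system whenever the strong Schur property fails. The link is the following property of a Banach space $Z$, which says that there are normalized sequences as close to weakly null as we like.

**(N)** For every $\eta\in(0,1)$ there are $v_j\in Z$ $(j\in\mathbb N)$, $\|v_j\|=1$, with $\limsup_j|\kappa(v_j)|\le\eta\|\kappa\|$ for all $\kappa\in Z^*$.

If $Z$ fails the Schur property, it has a weakly null sequence that is not norm null; normalizing a subsequence bounded away from $0$ gives a normalized weakly null sequence, and (N) holds with the same $v_j$ for all $\eta$.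

**Lemma 5.** If $Z$ does not have the strong Schur property, then (N) holds.

**Proof, the claim.** Given $\eta\in(0,1)$, let $c=\eta/4$. There are $\delta>0$ and a $\delta$-separated sequence $(x_n)\subset B_Z$ having no subsequence with $\|\sum a_jx_{n_j}\|\ge c\delta\sum|a_j|$ for all finitely supported $(a_j)$. We claim that there is an infinite $N'$ with
$$\limsup_{n\in N'}\kappa(x_n)-\liminf_{n\in N'}\kappa(x_n)\le4c\delta\qquad\text{for all }\kappa\in B_{Z^*}. \tag{8.1}$$

**Proof, reduction to finitely many pairs of levels.** Suppose the claim is false. Then for each infinite $N'$ there are $\kappa\in B_{Z^*}$ and points $r<r'$ in the finite set $c\delta\mathbb Z\cap[-1,1]$ with $r'-r\ge2c\delta$ and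
$$\liminf_{N'}\kappa(x_n)<r<r'<\limsup_{N'}\kappa(x_n):$$
take for $r$ the smallest multiple of $c\delta$ above the liminf and for $r'$ the largest multiple below the limsup; each is within $c\delta$ of its limit, and the limits lie in $[-1,1]$ and differ by more than $4c\delta$. For a pair $(r,r')$ put
$$A_n=\{\kappa\in B_{Z^*}:\kappa(x_n)<r\},\qquad B_n=\{\kappa\in B_{Z^*}:\kappa(x_n)>r'\};$$
these are disjoint. Call a subsequence of $(A_n,B_n)$ convergent if each $\kappa\in B_{Z^*}$ lies in only finitely many of its $A_n$ or in only finitely many of its $B_n$. Convergence passes to further subsequences. If for each of the finitely many pairs every infinite set contained an infinite subset along which $(A_n,B_n)$ converges, successive passage to subsets would give an infinite $N'$ along which convergence holds for all pairs. But for this $N'$ some $\kappa$ and some pair $(r,r')$ have $\kappa\in A_n$ for infinitely many $n\in N'$ and $\kappa\in B_n$ for infinitely many $n\in N'$, a contradiction. So for some pair and some infinite $N'$, no subsequence of $(A_n,B_n)_{n\in N'}$ converges.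

**Proof, independence gives a lower $l_1$-estimate.** We use Rosenthal's combinatorial theorem (H. P. Rosenthal, *A characterization of Banach spaces containing $l^1$*, Proc. Nat. Acad. Sci. USA 71 (1974), 2411–2413): a sequence of pairs of disjoint subsets of a set without convergent subsequence has an independent subsequence. So there are $n_1<n_2<\cdots$ in $N'$ with $\bigcap_{j\in P}A_{n_j}\cap\bigcap_{j\in Q}B_{n_j}\ne\emptyset$ for all finite disjoint $P,Q$. Given a finitely supported $(a_j)$, choose $\kappa$ lying in $B_{n_j}$ if $a_j>0$ and in $A_{n_j}$ if $a_j<0$, and $\kappa'$ with the roles interchanged. If $a_j>0$, then $(\kappa-\kappa')(x_{n_j})>r'-r$; if $a_j<0$, then $(\kappa-\kappa')(x_{n_j})<-(r'-r)$. Hence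
$$2\Big\|\sum a_jx_{n_j}\Big\|\ge(\kappa-\kappa')\Big(\sum a_jx_{n_j}\Big)\ge(r'-r)\sum|a_j|\ge2c\delta\sum|a_j|,$$
which contradicts the choice of $(x_n)$. This proves the claim.

**Proof, differences.** With $N'=\{n_1<n_2<\cdots\}$ from (8.1) put $v_j=(x_{n_{2j}}-x_{n_{2j+1}})/\|x_{n_{2j}}-x_{n_{2j+1}}\|$. The denominators are $\ge\delta$, so by (8.1) and scaling $\limsup_j|\kappa(v_j)|\le4c\|\kappa\|=\eta\|\kappa\|$. $\square$

**Lemma 6.** A separable $Z$ with (N) has a system.

**Proof, what to construct.** Let $(d_k)$ be dense in $Z$. Let $k\mapsto b(k)\in\mathbb N$ take every value infinitely often, and put $N_b=\{k:b(k)=b\}$. Let $(v^b_j)_j$ be as in (N) for $\eta_b=\frac1{32b}$. We construct inductively $x_k\in Z$ and $g_k\in Z^*$ such that: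

* $g_k=0$ on $G_k:=\operatorname{span}\{d_1,\dots,d_k,x_1,\dots,x_{k-1}\}$;
* $g_i(x_k)=0$ for $i<k$;
* $\|x_k\|\le3$, $\|g_k\|\le3$, $\gamma_k:=g_k(x_k)\ge\frac14$;
* $\|x_k-(v^{b(k)}_n-v^{b(k)}_{n'})\|\le2^{-k}$ for some $n,n'\ge k$.

**Proof, differences at step $k$.** We first make the earlier $g_i$ nearly vanish. Write $v_j=v_j^{b(k)}$ and $\eta=\eta_{b(k)}\le\frac1{32}$. Pass to an infinite set of indices $\ge k$ along which $g_i(v_j)$ converges for each $i<k$. Given $n$, a norm-one functional $\kappa$ with $\kappa(v_n)=1$ satisfies $|\kappa(v_{n'})|\le2\eta\le\frac12$ for large $n'$, so $\|v_n-v_{n'}\|\ge\frac12$. Hence we can choose successive pairs $n_\mu<n'_\mu<n_{\mu+1}$ and $y_\mu=v_{n_\mu}-v_{n'_\mu}$ with $\frac12\le\|y_\mu\|\le2$ and $g_i(y_\mu)\to_\mu0$ for $i<k$. Also $\limsup_\mu|\kappa(y_\mu)|\le2\eta\|\kappa\|$ for all $\kappa\in Z^*$.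

**Proof, the new functional at step $k$.** We need a functional that is large on $y_\mu$ and zero on $G_k$. Choose $\|f_\mu\|=1$ with $f_\mu(y_\mu)=\|y_\mu\|$. Since $Z$ is separable, after passing to a subsequence $f_\mu\to f$ weak\*, $\|f\|\le1$. Put $h_\mu=f_\mu-f$. Then $\|h_\mu\|\le2$, $h_\mu\to0$ weak\*, and for large $\mu$
$$h_\mu(y_\mu)\ge\tfrac12-|f(y_\mu)|\ge\tfrac12-3\eta\ge\tfrac{13}{32}.$$
As $\dim G_k<\infty$, $\|h_\mu|_{G_k}\|\to0$. Fix $\mu$ so large that moreover $\|h_\mu|_{G_k}\|\le\frac1{32}$ and $\sum_{i<k}|g_i(y_\mu)|\,\|x_i\|/\gamma_i\le2^{-k}$. Let $h$ be a norm-preserving extension of $h_\mu|_{G_k}$ to $Z$, and put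
$$g_k=h_\mu-h,\qquad x_k=y_\mu-\sum_{i<k}\frac{g_i(y_\mu)}{\gamma_i}\,x_i .$$
Then $g_k|_{G_k}=0$, $\|g_k\|\le2+\frac1{32}\le3$, $\|x_k\|\le2+2^{-k}\le3$, and the last condition of the list holds with $n=n_\mu$, $n'=n'_\mu$. Since $x_i\in G_k$ for $i<k$ and $\|y_\mu\|\le2$,
$$\gamma_k=g_k(x_k)=g_k(y_\mu)\ge\tfrac{13}{32}-\tfrac2{32}\ge\tfrac14 .$$
Let $j<k$. If $i<j$, then $g_j(x_i)=0$ because $x_i\in G_j$; if $j<i<k$, then $g_j(x_i)=0$ by the earlier steps. So $g_j(x_k)=g_j(y_\mu)-\frac{g_j(y_\mu)}{\gamma_j}\gamma_j=0$. The induction is complete.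

**Proof, verification of (S1)–(S4).** Put $\hat x_k=x_k/3$ and $\hat x_k^*=3g_k/\gamma_k$. Then $\|\hat x_k\|\le1$ and $\|\hat x_k^*\|\le36$, so (S1) holds with $A=36$. (S2) holds since $g_k(x_j)=0$ for all $j\ne k$ and $\hat x_k^*(\hat x_k)=1$. Since $g_k(d_i)=0$ for $k\ge i$, every $d_i$ lies in $Z_0$, so (S3) holds. If $\|\kappa\|\le b$, then for $k\in N_b$ we have $|\kappa(x_k)|\le|\kappa(v^b_n)|+|\kappa(v^b_{n'})|+2^{-k}b$ with some $n,n'\ge k$, so along $N_b$
$$\limsup|\kappa(\hat x_k)|\le\tfrac13\cdot2\eta_bb=\tfrac1{48}<\tfrac12,$$
which gives (S4). $\square$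

**Proof of Theorem 2.** If $l_1/M$ is not strongly Schur, it has (N) by Lemma 5; if it fails the Schur property, it has (N) by the remark preceding Lemma 5. In both cases it is separable, so it has a system by Lemma 6, and by Theorem 3 $\operatorname{Ext}(M,C[0,1])\ne0$. $\blacksquare$

No converse to Theorem 2 is claimed, nor a classification of the subspaces $M\subset l_1$ with $\operatorname{Ext}(M,C[0,1])=0$.
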